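\title{General position does not imply critical transversality}

\begin{abstract}
Let $\sigma$ be an automorphism of a projective variety $X$ over an algebraically closed field of characteristic $0$, and let $Z\subseteq X$ be a closed subvariety. We study the conjecture that the translates $\sigma^nZ$ are homologically transverse to each closed subscheme of $X$ for all but finitely many $n$ if and only if $Z$ is homologically transverse to all $\sigma$-invariant closed subschemes. The conjecture is false: we give an elliptic curve $Z$ in the cube $E^3$ of an elliptic curve that is transverse to all invariant subschemes, although every translate $\sigma^nZ$ meets one fixed curve. We also show that the conjecture holds for points and for Cartier divisors, and that on smooth projective varieties of dimension $N$ it holds for all subvarieties of dimension $d$ exactly when $d\in\{0,N-1,N\}$.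
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\Bbbk$ is an algebraically closed field of characteristic $0$. A \emph{variety} is an integral separated $\Bbbk$-scheme of finite type, and ``point'' means closed point unless we say otherwise.

Let $Y$ and $Z$ be closed subschemes of a variety $X$. Their scheme-theoretic intersection has structure sheaf $\mathcal O_Y\otimes_{\mathcal O_X}\mathcal O_Z$. The tensor product is not exact, and the higher Tor sheaves record what it loses. Their vanishing is a notion of good position that makes sense for singular and nonreduced subschemes.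

\begin{definition}\label{def:main}
Let $X$ be a variety.
\begin{enumerate}
\item[(a)] Closed subschemes $Y,Z\subseteq X$ are \emph{homologically transverse} if $\mathcal{T}\!or_j^{\mathcal O_X}(\mathcal O_Y,\mathcal O_Z)=0$ for all $j\ge1$. We say \emph{transverse} for short; the word has no other meaning in this paper.
\item[(b)] A family $\{Z_n\}_{n\in\Lambda}$ of closed subschemes of $X$, with $\Lambda\subseteq\mathbb Z$, is \emph{critically transverse} if for every closed subscheme $Y\subseteq X$ the subschemes $Z_n$ and $Y$ are transverse for all but finitely many $n\in\Lambda$.
\item[(c)] Let $\sigma\in\operatorname{Aut}_\Bbbk X$. A closed subscheme $Y$ is \emph{$\sigma$-invariant} if $\sigma(Y)=Y$ as subschemes. We say that $\sigma$ and a closed subscheme $Z$ are \emph{in general position} if $Z$ is transverse to every $\sigma$-invariant closed subscheme of $X$.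
\end{enumerate}
\end{definition}

Critical transversality of the family $\{\sigma^nZ\}_{n\in\mathbb Z}$ says that $\sigma$ eventually moves $Z$ into good position with respect to any given subscheme. There is one evident obstruction: moving $Z$ by $\sigma$ does not change its position relative to an invariant subscheme.

\begin{lemma}\label{lem:easy}
Let $X$ be a variety, $\sigma\in\operatorname{Aut}_\Bbbk X$, and $Z\subseteq X$ a closed subscheme. If $\{\sigma^nZ\}_{n\in\mathbb Z}$ is critically transverse, then $\sigma$ and $Z$ are in general position.
\end{lemma}

\begin{proof}
Let $\sigma(Y)=Y$. Some $\sigma^nZ$ is transverse to $Y$. An automorphism of $X$ carries transverse pairs to transverse pairs, so $Z$ is transverse to $\sigma^{-n}Y=Y$.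
\end{proof}

\begin{example}\label{ex:P1}
Let $X=\mathbb P^1$, $\sigma(t)=\lambda t$ with $\lambda\in\Bbbk^*$, and $Z=\{1\}$. A point is transverse to a closed subscheme $Y\ne X$ exactly when it does not lie on $Y$ (Lemma~\ref{lem:point}). If $\lambda$ is a root of unity, the orbit of $1$ is a finite invariant set containing $1$, so general position fails, and with it critical transversality. If $\lambda$ is not a root of unity, the only finite orbits are $\{0\}$ and $\{\infty\}$, so general position holds; and the points $\lambda^n$ are distinct, so the finite support of $Y$ contains only finitely many of them.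
\end{example}

In this example the evident obstruction is the only one. One would guess the same in general: if $\sigma^nZ$ is in bad position with respect to $Y$ for infinitely many $n$, then $Z$ is in bad position with respect to infinitely many $\sigma^{-n}Y$, and one hopes that these bad positions accumulate on an invariant subscheme. The following conjecture is posed in \cite{Sierra}.

\begin{quote}
\textbf{Conjecture.} Let $X$ be a projective variety over $\Bbbk$, let $\sigma\in\operatorname{Aut}_\Bbbk X$, and let $Z\subseteq X$ be a closed subvariety. Then $\{\sigma^nZ\}_{n\in\mathbb Z}$ is critically transverse if and only if $\sigma$ and $Z$ are in general position.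
\end{quote}

The conjecture fails for a smooth curve in a smooth projective threefold, over every field $\Bbbk$ as above.

\begin{theorem}\label{thm:counter}
There are an elliptic curve $E$ over $\Bbbk$, an automorphism $\sigma$ of $X=E^3$, and curves $Z,Y\subset X$ isomorphic to $E$, such that $\sigma$ and $Z$ are in general position, but $\sigma^nZ$ and $Y$ fail to be transverse for every $n\in\mathbb Z$.
\end{theorem}

The second result determines the dimensions in which the conjecture holds on smooth varieties.

\begin{theorem}\label{thm:sharp}
Let $0\le d\le N$. The statement
\begin{quote}
for all smooth projective varieties $X$ over $\Bbbk$ with $\dim X=N$, all $\sigma\in\operatorname{Aut}_\Bbbk X$ and all closed subvarieties $Z\subseteq X$ with $\dim Z=d$, the family $\{\sigma^nZ\}_{n\in\mathbb Z}$ is critically transverse if and only if $\sigma$ and $Z$ are in general position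
\end{quote}
is true if and only if $d\in\{0,N-1,N\}$. Moreover, for an arbitrary, possibly singular, projective variety $X$, critical transversality always implies general position, and the two are equivalent whenever $Z$ is a point or an effective Cartier divisor.
\end{theorem}

Thus the conjecture holds on all smooth projective surfaces, and in dimension three the statement fails exactly for curves.

The dividing line has a simple source. When $Z$ is a point or a divisor, the failure of transversality for infinitely many $n$ means that the orbit of \emph{one} point returns infinitely often to \emph{one} closed set, and the dynamical Mordell--Lang theorem turns such returns into an invariant subset (Section~\ref{sec:positive}). In intermediate dimension the failure can occur at a point that changes with $n$. To exploit this we take $X=S\times F$ and let $\sigma$ act on the second factor only. If $Z$ is the graph of a map $S\to F$ whose values all have dense orbits, then near $Z$ every invariant subscheme is pulled back from $S$, and general position follows (Section~\ref{sec:product}). It remains to make all translates of $Z$ meet a second graph $Y$ although their dimensions are too small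 for that. A hyperbolic automorphism of $F=E^2$ with a mirror symmetry achieves this (Sections~\ref{sec:hyperbolic} and~\ref{sec:threefold}), and extra projective factors give the other dimensions (Section~\ref{sec:alldim}).

\section{Transversality for points, divisors and smooth subvarieties}\label{sec:tests}

The sheaves $\mathcal{T}\!or_j^{\mathcal O_X}(\mathcal O_Y,\mathcal O_Z)$ are coherent and symmetric in $Y$ and $Z$, and their stalk at any point $x$, closed or not, is $\operatorname{Tor}_j^{\mathcal O_{X,x}}(\mathcal O_{Y,x},\mathcal O_{Z,x})$. Hence it suffices to test transversality at the closed points of $Y\cap Z$, and transversality gives vanishing of Tor at non-closed points as well. Disjoint subschemes are transverse, and $X$ is transverse to every closed subscheme. Three tests make the definition concrete.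

\begin{lemma}\label{lem:point}
Let $z$ be a point of a variety $X$ and let $Y\ne X$ be a closed subscheme. Then the support of $Y$ is a proper closed subset, and $\{z\}$ and $Y$ are transverse if and only if $z\notin Y$.
\end{lemma}

\begin{proof}
The ideal sheaf $\mathcal I$ of $Y$ is nonzero. Since $X$ is integral, a nonzero regular function on an open set stays nonzero on every smaller nonempty open set, so the coherent sheaf $\mathcal I$ is nonzero at the generic point and therefore at every point. In particular $Y$ does not contain the generic point. Let $z\in Y$, and write $R=\mathcal O_{X,z}$, $\mathfrak m$ for its maximal ideal and $I=\mathcal I_z\subseteq\mathfrak m$. Tensoring $0\to I\to R\to R/I\to0$ with $R/\mathfrak m$ identifies $\operatorname{Tor}_1^R(R/\mathfrak m,R/I)$ with the kernel of $I/\mathfrak mI\to R/\mathfrak m$. This map is zero, and $I/\mathfrak mI\ne0$ by Nakayama's lemma.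
\end{proof}

For divisors, recall that a possibly non-closed point $\eta$ of a Noetherian scheme $Y$ is an \emph{associated point} if the maximal ideal of $\mathcal O_{Y,\eta}$ is the annihilator of an element. There are finitely many associated points, the generic points of the irreducible components are among them, and for an affine open $\operatorname{Spec}R\subseteq Y$ the set of zero divisors of $R$ is the union of the associated primes.

\begin{lemma}\label{lem:divisor}
Let $Z$ be an effective Cartier divisor on a variety $X$ and $Y\subseteq X$ a closed subscheme. Then $Z$ and $Y$ are transverse if and only if $Z$ contains no associated point of $Y$.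
\end{lemma}

\begin{proof}
On an affine open set where $Z$ has the equation $f$, the sequence $0\to\mathcal O_X\xrightarrow{f}\mathcal O_X\to\mathcal O_Z\to0$ is a free resolution. So $\mathcal{T}\!or_j$ vanishes for $j\ge2$, and $\mathcal{T}\!or_1$ is the kernel of multiplication by $f$ on $\mathcal O_Y$. This kernel is zero if and only if $f$ lies in no associated prime of $Y$, that is, no associated point of $Y$ lies on $\{f=0\}$.
\end{proof}

\begin{example}\label{ex:plane}
In the plane, let $Z$ be the line $y=0$. It is transverse to the tangent parabola $y=x^2$, whose only associated point is its generic point. It is not transverse to the subscheme $Y$ with ideal $(x^2,xy)$, which is the line $x=0$ with an embedded point at the origin: in $\mathcal O_Y$ we have $yx=0$ and $x\ne0$. So tangency is allowed, but the scheme structure matters, and general position must be checked against nonreduced invariant subschemes too.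
\end{example}

For smooth subvarieties, transversality forces the intersection to be no larger than the dimension count predicts.

\begin{lemma}\label{lem:excess}
Let $X$ be a smooth variety of dimension $N$ and let $Y,Z\subseteq X$ be smooth closed subvarieties of codimensions $c$ and $c'$. If $Y$ and $Z$ are transverse, then every irreducible component of $Y\cap Z$ has dimension at most $N-c-c'$. In particular, if $c+c'>N$, then $Y$ and $Z$ are transverse if and only if they are disjoint.
\end{lemma}

\begin{proof}
Let $D$ be a component of $Y\cap Z$ with generic point $\xi$. The ring $R=\mathcal O_{X,\xi}$ is regular local of dimension $e=N-\dim D$; let $\mathfrak m$ be its maximal ideal and $\kappa=R/\mathfrak m$. The quotient $\mathcal O_{Y,\xi}$ is regular of dimension $e-c$. When a quotient of a regular local ring is regular, the ideal is generated by part of a regular system of parameters. So the ideals of $Y$ and $Z$ in $R$ are generated by regular sequences in $\mathfrak m$ of lengths $c$ and $c'$.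

The Koszul complex of a regular sequence $f_1,\dots,f_c\in\mathfrak m$ is a free resolution of $R/(f_1,\dots,f_c)$ of length $c$; its term in degree $c$ has rank one, and its differentials have entries in $\mathfrak m$. Let $K$ and $K'$ be the Koszul resolutions of $\mathcal O_{Y,\xi}$ and $\mathcal O_{Z,\xi}$. The homology of the total complex $K\otimes_RK'$ is $\operatorname{Tor}^R_*(\mathcal O_{Y,\xi},\mathcal O_{Z,\xi})$. By transversality, $K\otimes_RK'$ is a free resolution of $M=\mathcal O_{Y,\xi}\otimes_R\mathcal O_{Z,\xi}$. Its differentials vanish modulo $\mathfrak m$ and its term in degree $c+c'$ has rank one, so $\operatorname{Tor}^R_{c+c'}(M,\kappa)\cong\kappa\ne0$. On the other hand $\kappa$ has a Koszul resolution of length $e$, given by a regular system of parameters, so $\operatorname{Tor}^R_j(M,\kappa)=0$ for $j>e$. Therefore $c+c'\le e=N-\dim D$.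
\end{proof}

\section{Points and divisors: the conjecture holds}\label{sec:positive}

By Lemmas~\ref{lem:point} and~\ref{lem:divisor}, for points and divisors we have to understand the set of times at which an orbit visits a closed set. An infinite set of times could a priori be sparse and produce nothing invariant. The dynamical Mordell--Lang theorem for \'etale maps excludes this.

\begin{theorem}[Bell--Ghioca--Tucker \cite{BGT}]\label{thm:dml}
Let $\Phi$ be an \'etale endomorphism of a quasi-projective variety over $\mathbb C$, let $T$ be a closed subvariety and $x$ a point. Then $\{n\ge0:\Phi^n(x)\in T\}$ is a finite union of arithmetic progressions $\{a+bn:n\ge0\}$, where $b=0$ is allowed.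
\end{theorem}

We need a version over $\Bbbk$ that allows non-closed points, because associated points need not be closed. Both changes are absorbed by one change of the ground field; this is where the present section uses characteristic $0$.

\begin{lemma}\label{lem:returns}
Let $X$ be a projective variety over $\Bbbk$, $\sigma\in\operatorname{Aut}_\Bbbk X$, $T\subseteq X$ a closed subset, and $\eta\in X$ a possibly non-closed point. Suppose that $\sigma^n\eta\in T$ for infinitely many $n\in\mathbb Z$. Then there are $b\ge1$ and a closed subset $W\subseteq T$ with $\sigma^bW=W$ such that the $\sigma$-invariant closed set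
\[
W^+=W\cup\sigma W\cup\dots\cup\sigma^{b-1}W
\]
contains $\eta$.
\end{lemma}

\begin{proof}
If $\sigma^bW=W$, then $\sigma W^+=W^+$ and $\sigma^{-i}W=\sigma^{b-i}W$. So the conclusion does not change when $\sigma$ is replaced by $\sigma^{-1}$, and we may assume that $\sigma^n\eta\in T$ for infinitely many $n\ge0$.

\emph{Passage to $\mathbb C$.} Embed $X$ in $\mathbb P^r$. Choose finite sets of equations for $X$, for $T$, and for the graph of $\sigma$ in $\mathbb P^r\times\mathbb P^r$, the last two including the equations of $X$ and of $X\times X$. Let $\Bbbk_0\subseteq\Bbbk$ be the field generated by their coefficients. The same equations define $\Bbbk_0$-schemes $T_0\subseteq X_0$ and $\Gamma_0\subseteq X_0\times X_0$. The two projections $\Gamma_0\to X_0$ become isomorphisms over $\Bbbk$, hence are isomorphisms, and $\Gamma_0$ is the graph of an automorphism $\sigma_0$ of $X_0$. Let $\pi:X\to X_0$ be the projection and $\eta_0=\pi(\eta)$. Then $\pi\sigma=\sigma_0\pi$ and $T=\pi^{-1}(T_0)$. The residue field of $\eta_0$ is finitely generated over $\Bbbk_0$, hence over $\mathbb Q$, so it embeds in $\mathbb C$. An embedding makes $\mathbb C$ an extension of $\Bbbk_0$ and defines a $\mathbb C$-point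 $x$ of $X_{\mathbb C}=X_0\times_{\Bbbk_0}\mathbb C$ above $\eta_0$. The scheme $X_0$ stays integral over the algebraically closed field $\Bbbk$, so it is geometrically integral and $X_{\mathbb C}$ is a projective variety. For all $n$,
\[
\sigma^n\eta\in T\iff\sigma_0^n\eta_0\in T_0\iff\sigma_{\mathbb C}^nx\in T_{\mathbb C}.
\]
The automorphism $\sigma_{\mathbb C}$ is \'etale. Theorem~\ref{thm:dml}, applied to each irreducible component of $T_{\mathbb C}$, shows that $\{n\ge0:\sigma^n\eta\in T\}$ is a finite union of progressions. The set is infinite, so it contains $\{a+bn:n\ge0\}$ for some $a$ and some $b\ge1$.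

\emph{The periodic set.} Let $W\subseteq T$ be the closure in $X$ of $\{\sigma^{a+bn}\eta:n\ge0\}$. Then $\sigma^bW\subseteq W$. The descending chain of closed sets $\sigma^{bj}W$, $j\ge0$, stabilizes, say $\sigma^{bj}W=\sigma^{b(j+1)}W$, and applying $\sigma^{-bj}$ gives $W=\sigma^bW$. Finally $\eta\in\sigma^{-a}W=\sigma^iW$, where $0\le i<b$ and $i\equiv-a\pmod b$.
\end{proof}

\begin{proposition}\label{prop:positive}
Let $X$ be a projective variety, $\sigma\in\operatorname{Aut}_\Bbbk X$, and let $Z$ be a point or an effective Cartier divisor. If $\sigma$ and $Z$ are in general position, then $\{\sigma^nZ\}_{n\in\mathbb Z}$ is critically transverse.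
\end{proposition}

\begin{proof}
Suppose that $\sigma^nZ$ is not transverse to a closed subscheme $Y$ for infinitely many $n$. Then $Y\ne X$. In each case we show that $Z$ is not transverse to a set $W^+$ from Lemma~\ref{lem:returns}; with its reduced structure, $W^+$ is a $\sigma$-invariant closed subscheme.

Let $Z=\{z\}$. By Lemma~\ref{lem:point}, the support $T$ of $Y$ is a proper closed subset and $\sigma^nz\in T$ for infinitely many $n$. Lemma~\ref{lem:returns} gives $W\subseteq T$ with $z\in W^+$. As $X$ is irreducible, the finite union $W^+$ of proper closed subsets is proper. By Lemma~\ref{lem:point}, $\{z\}$ is not transverse to $W^+$.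

Let $Z$ be an effective Cartier divisor. Now the roles are exchanged: the moving point comes from $Y$, and the closed set is $Z$. By Lemma~\ref{lem:divisor}, infinitely many of the divisors $\sigma^nZ$ contain an associated point of $Y$. There are finitely many associated points, so one of them, $\eta$, satisfies $\sigma^{-n}\eta\in Z$ for infinitely many $n$. Lemma~\ref{lem:returns} gives a nonempty closed set $W$ in the support of $Z$ with $W^+$ invariant. We need an associated point of $W^+$ that lies in $Z$. A component of $W$ of small dimension might be strictly contained in a component of some $\sigma^iW$, so we take a component $D$ of $W$ of maximal dimension. Since $\dim W^+=\dim W=\dim D$, the irreducible closed set $D$ is a component of $W^+$. Its generic point is an associated point of $W^+$ and lies in $Z$, so $Z$ is not transverse to $W^+$ by Lemma~\ref{lem:divisor}.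
\end{proof}

\section{Invariant subschemes of a product}\label{sec:product}

To build a counterexample we must verify general position, a condition on all invariant subschemes, reduced or not. We choose a setting in which these can be described. Let $S$ and $F$ be varieties, $U\in\operatorname{Aut}_\Bbbk F$, and
\[
X=S\times F,\qquad\sigma=\operatorname{id}_S\times U.
\]
Let $y_0\in F$ have a Zariski dense orbit $\{U^ny_0\}_{n\in\mathbb Z}$. An invariant closed set that contains $(s,y_0)$ contains $\{s\}\times\{U^ny_0\}_{n\in\mathbb Z}$, hence the whole fiber $\{s\}\times F$. The difficulty is the scheme structure along this fiber. If $t$ is a local parameter on a curve $S$ and $h$ is a function on $F$, the ideal $(t^2,th)$ defines the fiber $t=0$ with an embedded component along $h=0$, as in Example~\ref{ex:plane}. Such behavior is visible in slices. For a closed subscheme $W\subseteq X$ and a point $y\in F$, let the \emph{slice} $W_y$ be the scheme-theoretic intersection $W\cap(S\times\{y\})$, regarded as a closed subscheme of $S$. In the example the slice is $t^2=0$ where $h(y)=0$, and $t=0$ elsewhere. Invariance makes the slices constant along an orbit, and density then makes $W$ a product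 near $S\times\{y_0\}$.

\begin{lemma}\label{lem:vertical}
Let $y_0\in F$ have a dense $U$-orbit and let $W\subseteq X$ be a $\sigma$-invariant closed subscheme. Then the ideal sheaves of $W$ and of $W_{y_0}\times F$ have the same stalk at every point of $S\times\{y_0\}$.
\end{lemma}

\begin{proof}
The automorphism $\sigma$ maps $S\times\{y\}$ onto $S\times\{Uy\}$ compatibly with the projections to $S$, and it maps $W$ onto $W$. Hence $W_{Uy}=W_y$ for all $y\in F$.

Let $x=(s,y_0)$. Choose affine open neighborhoods $S_0=\operatorname{Spec}R$ of $s$ and $F_0=\operatorname{Spec}C$ of $y_0$, and let $J\subseteq R\otimes_\Bbbk C$ be the ideal of $W$ on $S_0\times F_0$. For $y\in F_0$ let $\operatorname{ev}_y:R\otimes C\to R$ be the evaluation $r\otimes c\mapsto c(y)r$. Then $\operatorname{ev}_y(J)$ is the ideal of $W_y\cap S_0$. Put $I=\operatorname{ev}_{y_0}(J)$, so that $I\otimes C$ is the ideal of $W_{y_0}\times F$. Let $\Omega$ be the intersection of the orbit of $y_0$ with $F_0$. It is dense in $F_0$, and $\operatorname{ev}_y(J)=I$ for all $y\in\Omega$.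

\emph{Density gives $J\subseteq I\otimes C$.} Let $f\in J$. Write its image in $(R/I)\otimes C$ as a finite sum $\sum_ie_i\otimes c_i$ with $e_i\in R/I$ linearly independent over $\Bbbk$. For $y\in\Omega$ we have $\operatorname{ev}_y(f)\in I$, that is, $\sum_ic_i(y)e_i=0$, so $c_i(y)=0$ for all $i$. Since $\Omega$ is dense and $C$ is reduced, all $c_i$ are zero. So $f$ lies in the kernel $I\otimes C$ of $R\otimes C\to(R/I)\otimes C$.

\emph{Nakayama's lemma gives equality at $x$.} Let $\mathfrak n\subset C$ be the maximal ideal of $y_0$. Given $\alpha\in I$, choose $f\in J$ with $\operatorname{ev}_{y_0}(f)=\alpha$. The element $\alpha\otimes1-f$ lies in $I\otimes C$ by the previous step and is killed by $\operatorname{ev}_{y_0}$. The restriction of $\operatorname{ev}_{y_0}$ to $I\otimes C$ is the map $I\otimes C\to I\otimes(C/\mathfrak n)$, with kernel $I\otimes\mathfrak n$. Hence $\alpha\otimes1\in J+\mathfrak n(I\otimes C)$. The elements $\alpha\otimes1$ generate the ideal $I\otimes C$, so the finitely generated $(R\otimes C)$-module $M=(I\otimes C)/J$ satisfies $M=\mathfrak nM$. Since $\mathfrak n$ is contained in the maximal ideal of $x$, Nakayama's lemma gives $M_x=0$.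
\end{proof}

A subscheme pulled back from $S$ is transverse to any graph, because the graph and $X$ are both flat over $S$. This gives the criterion.

\begin{proposition}\label{prop:graph}
Let $g:S\to F$ be a morphism such that $g(s)$ has a dense $U$-orbit for every $s\in S$. Then the graph $Z=\{(s,g(s)):s\in S\}$ is transverse to every $\sigma$-invariant closed subscheme $W\subseteq X$. In other words, $\sigma$ and $Z$ are in general position.
\end{proposition}

\begin{proof}
We test at a point $x=(s,g(s))$ of $Z$. Let $R=\mathcal O_{S,s}$ and $B=\mathcal O_{X,x}$, viewed as an $R$-algebra through the projection $X\to S$, and let $I\subseteq R$ be the ideal of the slice $W_{g(s)}$. By Lemma~\ref{lem:vertical}, $\mathcal O_{W,x}=B/IB$. The projection $S\times F\to S$ is flat, being the base change of $F\to\operatorname{Spec}\Bbbk$, so $B$ is flat over $R$. Therefore, if $L_\bullet$ is a free resolution of $R/I$ over $R$, then $B\otimes_RL_\bullet$ is a free resolution of $B/IB$ over $B$. The projection restricts to an isomorphism $Z\to S$, so $\mathcal O_{Z,x}\cong R$ as $R$-algebras. Hence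
\[
\operatorname{Tor}^B_j(\mathcal O_{Z,x},\mathcal O_{W,x})=H_j\bigl(\mathcal O_{Z,x}\otimes_BB\otimes_RL_\bullet\bigr)=H_j(L_\bullet)=0\qquad(j\ge1).\qedhere
\]
\end{proof}

\section{A hyperbolic automorphism of $E^2$}\label{sec:hyperbolic}

Take for $S$ a smooth projective curve and for $F$ a smooth projective surface, and let $Z$ and $Y$ be the graphs of $g,h:S\to F$. By Lemma~\ref{lem:excess}, the smooth curves $\sigma^nZ$ and $Y$ in the threefold $X$ fail to be transverse as soon as
\begin{equation}\label{eq:coincidence}
U^ng(s)=h(s)\quad\text{for some }s\in S.
\end{equation}
This imposes two conditions on one unknown. We need solutions for infinitely many $n$, while all the points $g(s)$ have dense orbits.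

A translation $U$ by a point $t$ on an abelian surface $F$ cannot do this. In that case \eqref{eq:coincidence} says that $nt=U^n(0)$ lies in the fixed closed set $(h-g)(S)$ of dimension at most $1$. If this happens for infinitely many $n$, Lemma~\ref{lem:returns} places $0$, and so all of $\mathbb Zt$, in a proper invariant closed set; every orbit is a translate of $\mathbb Zt$, so no orbit is dense. We turn to automorphisms given by integer matrices, for which the coefficients of \eqref{eq:coincidence} change with $n$.

Let $E$ be an elliptic curve over $\Bbbk$ and $A=E^2$. The ring of $2\times2$ integer matrices acts on $A$ by endomorphisms. Multiplication by $\alpha=a+b\sqrt3$ on $\mathbb Z[\sqrt3]$ has, in the basis $1,\sqrt3$, the matrix $\left(\begin{smallmatrix}a&3b\\ b&a\end{smallmatrix}\right)$, of determinant $a^2-3b^2=\alpha\bar\alpha$, where $\bar\alpha=a-b\sqrt3$. So the ring $\mathbb Z[\sqrt3]$ acts on $A$ by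
\[
(a+b\sqrt3)\cdot(x,y)=(ax+3by,\;bx+ay).
\]
Let $v=2+\sqrt3$. Then $v\bar v=1$, so $v$ is a unit and $\overline{v^n}=v^{-n}$. Writing $v^n=a_n+b_n\sqrt3$ for $n\in\mathbb Z$, we get
\[
v^{-n}=a_n-b_n\sqrt3,\qquad a_n=\tfrac12(v^n+v^{-n})>0 .
\]
Let $U\in\operatorname{Aut}_\Bbbk A$ be multiplication by $v^{-2}=7-4\sqrt3$:
\[
U(x,y)=(7x-12y,\;-4x+7y).
\]

\subsection*{Dense orbits}
The first property of $U$ comes from the fact that no power of $v$ other than $v^0$ equals $1$. For $r\ne0$ the matrix of $U^r-1$ has determinant
\[
\delta_r=(v^{-2r}-1)(v^{2r}-1)=-(v^r-v^{-r})^2\ne0 .
\]
Multiplying by the adjugate matrix shows that every point fixed by $U^r$ is killed by the nonzero integer $\delta_r$. The $\delta_r$-torsion of $A$ is finite, so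
\begin{equation}\label{eq:fix}
\operatorname{Fix}(U^r)\text{ is a finite set of torsion points for every }r\ne0.
\end{equation}

\begin{lemma}\label{lem:dense}
\begin{enumerate}
\item[(i)] No irreducible curve $\Gamma\subset A$ satisfies $U^r\Gamma=\Gamma$ with $r\ge1$.
\item[(ii)] Every proper $U$-invariant closed subset of $A$ is a finite set of torsion points. In particular every non-torsion point has a dense $U$-orbit.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Suppose $U^r\Gamma=\Gamma$. We find a power of $U^r$ that fixes a curve pointwise, which contradicts \eqref{eq:fix}. Let $\nu:\widetilde\Gamma\to\Gamma$ be the normalization. Its genus is not $0$, since every morphism $\mathbb P^1\to E$ is constant.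

If the genus is at least $2$, the automorphism group of $\widetilde\Gamma$ is finite. The automorphism $U^r|_\Gamma$ lifts to $\widetilde\Gamma$, the lift has finite order $l$, and $U^{rl}$ is the identity on $\Gamma$.

If the genus is $1$, the lift may have infinite order, so we use the group structure. Choose an origin on $\widetilde\Gamma$. A morphism of elliptic curves is a homomorphism followed by a translation. Applying this to both coordinates of $\nu$, we get $\Gamma=c+E'$ with $c\in A$ and $E'\subset A$ a one-dimensional abelian subvariety. Now $E'=\{p-p':p,p'\in\Gamma\}$ and $U^r$ is a homomorphism that preserves $\Gamma$, so $U^rE'=E'$. The group of automorphisms of an elliptic curve that fix the origin is finite, so some $U^{rl}$ with $l\ge1$ is the identity on $E'$.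

(ii) The map $U$ permutes the finitely many irreducible components of a proper invariant closed set, so some $U^r$ with $r\ge1$ preserves each of them. By (i) the components are points, and by \eqref{eq:fix} they are torsion points. The closure of the orbit of a non-torsion point is invariant and contains a non-torsion point, so it is $A$.
\end{proof}

\subsection*{The mirror identity}
The second property of $U$ comes from conjugation in $\mathbb Z[\sqrt3]$, which corresponds to the mirror $(x,y)\mapsto(x,-y)$ on $A$. Fix $P\in E$ and ask $U^n$ to send a point $(P,s)$ to its mirror image $(P,-s)$. For $n=1$ the two equations are $7P-12s=P$ and $-4P+7s=-s$, that is,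
\[
6(P-2s)=0,\qquad-4(P-2s)=0 .
\]
Both are multiples of the single equation $2s=P$, which has solutions. The same collapse happens for every $n$.

\begin{lemma}\label{lem:mirror}
For every $P\in E$ and every $n\in\mathbb Z$ there is $s\in E$ with $U^n(P,s)=(P,-s)$.
\end{lemma}

\begin{proof}
For $Q\in E$ the points $v^n\cdot(Q,0)=(a_nQ,b_nQ)$ and $v^{-n}\cdot(Q,0)=(a_nQ,-b_nQ)$ are mirror images, and $U^n=v^{-2n}$ maps the first to the second. Since $a_n\ne0$, multiplication by $a_n$ is surjective on $E(\Bbbk)$. Choose $Q$ with $a_nQ=P$ and put $s=b_nQ$.
\end{proof}

For $n=1$ this is the solution above: $v=2+\sqrt3$, $2Q=P$, $s=Q$. For $n=2$ we have $v^2=7+4\sqrt3$ and $v^{-4}=97-56\sqrt3$, and with $7Q=P$, $s=4Q$,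
\[
U^2(7Q,4Q)=\bigl((97\cdot7-168\cdot4)Q,\;(-56\cdot7+97\cdot4)Q\bigr)=(7Q,-4Q).
\]

\section{The counterexample in $E^3$}\label{sec:threefold}

Proposition~\ref{prop:graph} requires \emph{every} value $g(s)$ to have a dense orbit, which by Lemma~\ref{lem:dense} holds if every value is non-torsion. For $g(s)=(P,s)$ this is achieved at once by a non-torsion point $P$. Characteristic $0$ guarantees such a point over every $\Bbbk$; over an algebraic closure of a finite field all points of $E$ are torsion, since each lies in a finite group $E(\mathbb F_q)$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]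
Let $E$ be the curve $y^2=x^3-2$ and $P=(3,5)$. The Nagell--Lutz theorem states that a rational torsion point $(x_0,y_0)$ of an elliptic curve $y^2=x^3+\alpha x+\beta$ with $\alpha,\beta\in\mathbb Z$ has integer coordinates, and that $y_0=0$ or $y_0^2$ divides $4\alpha^3+27\beta^2$. Here $5^2$ does not divide $27\cdot2^2=108$, so $P$ is not torsion in $E(\mathbb Q)$, nor in the larger group $E(\Bbbk)$.

Let $X=E\times A$ with $A=E^2$, let $\sigma=\operatorname{id}_E\times U$, and put
\[
Z=\{(s,P,s):s\in E\},\qquad Y=\{(s,P,-s):s\in E\}.
\]
These are the graphs of $g(s)=(P,s)$ and $h(s)=(P,-s)$, so both are isomorphic to $E$. Each $g(s)$ is non-torsion and has a dense $U$-orbit by Lemma~\ref{lem:dense}. By Proposition~\ref{prop:graph}, $\sigma$ and $Z$ are in general position.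

Let $n\in\mathbb Z$ and take $s$ as in Lemma~\ref{lem:mirror}. Then $\sigma^n(s,P,s)=(s,P,-s)$ lies in $\sigma^nZ\cap Y$. The curves $\sigma^nZ$ and $Y$ are smooth of codimension $2$ in a smooth threefold, and $2+2>3$. By Lemma~\ref{lem:excess} they are not transverse.
\end{proof}

\begin{remark}\label{rem:moving}
Each fiber $\{s\}\times A$ contains a point of $\sigma^nZ\cap Y$ for at most one $n$. Indeed, $U^n(P,s)=U^{n'}(P,s)$ with $n\ne n'$ would make $(P,s)$ a torsion point by \eqref{eq:fix}. So no orbit through $Z$ meets $Y$ twice, and Lemma~\ref{lem:returns} has nothing to act on.
\end{remark}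

\begin{remark}\label{rem:torsion}
If $P$ is a torsion point, the curves $\sigma^nZ$ still meet $Y$, but general position fails. The point $(P,0)$ is killed by some integer $l\ge1$, and $U$ preserves the finite $l$-torsion subgroup of $A$. So the $\sigma$-orbit of $(0,P,0)\in Z$ is a finite invariant set, and it is not transverse to $Z$ by Lemma~\ref{lem:point}.
\end{remark}

\section{All intermediate dimensions}\label{sec:alldim}

The example has $\dim Z=1$ and codimension $2$. Multiplying the base $S$ by $\mathbb P^{d-1}$ raises $\dim Z$ to $d$ and costs nothing. To raise the codimension we multiply the fiber $A$ by $\mathbb P^m$ with a diagonal automorphism, and then the density hypothesis of Proposition~\ref{prop:graph} must be proved again. It does not follow from density in each factor: under $U\times U$ the orbit of $(y,y)$ stays in the diagonal of $A\times A$.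

Keep $E$, $P$, $A$ and $U$ from Section~\ref{sec:threefold}. Let $m\ge0$, let $\mu_0,\dots,\mu_m$ be distinct primes, and put
\[
\tau=\operatorname{diag}(\mu_0,\dots,\mu_m)\in\operatorname{Aut}_\Bbbk\mathbb P^m,\qquad q=(1:\dots:1),\qquad\Phi=U\times\tau .
\]
For a multi-index $\alpha$ write $t^\alpha=t_0^{\alpha_0}\cdots t_m^{\alpha_m}$ and $\mu^\alpha=\mu_0^{\alpha_0}\cdots\mu_m^{\alpha_m}$. By unique factorization the integers $\mu^\alpha$ are pairwise distinct, and they remain distinct and nonzero in $\Bbbk$ because the characteristic is $0$.

The case $m=1$ shows what to exclude. If an orbit lay on the graph $t_1/t_0=f(y)$ of a rational function, then $f\circ U=(\mu_1/\mu_0)f$ along the orbit. So relations between the two factors lead to eigenfunctions of $U$, and Lemma~\ref{lem:dense} leaves room only for constants, with eigenvalue $1$.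

\begin{lemma}\label{lem:productdense}
If $y_0\in A$ is non-torsion, then $(y_0,q)$ has a dense $\Phi$-orbit in $A\times\mathbb P^m$.
\end{lemma}

\begin{proof}
Let $K=\Bbbk(A)$. First, if $f\in K^*$ and $f\circ U=\chi f$ with $\chi\in\Bbbk^*$, then $\chi=1$. Indeed, the support of the divisor of $f$ is a proper $U$-invariant closed set, of pure dimension $1$ if nonempty. By Lemma~\ref{lem:dense}(ii) it is empty. A rational function without poles on a smooth projective variety is constant, so $f$ is a nonzero constant and $\chi=1$.

Let $W$ be the closure of the orbit of $(y_0,q)$, so that $\Phi W=W$, and suppose $W\ne A\times\mathbb P^m$. For $r\ge0$ let $L_r$ be the set of forms $G=\sum_{|\alpha|=r}f_\alpha t^\alpha$ with $f_\alpha\in K$ for which there is a nonempty open set $A_0\subseteq A$ such that all $f_\alpha$ are regular on $A_0$ and $G(y,t)=0$ for all $(y,t)\in W$ with $y\in A_0$. We note three properties.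
\begin{itemize}
\item $L_r$ is a $K$-vector space, because $A_0$ may be shrunk and two nonempty open subsets of $A$ intersect.
\item $L_r\ne0$ for some $r$. Take $A_0$ affine. Since $A\times\mathbb P^m$ is irreducible, $W\cap(A_0\times\mathbb P^m)$ is a proper closed subset of $A_0\times\mathbb P^m$, so it is defined by a nonzero homogeneous ideal of $\mathcal O(A_0)[t_0,\dots,t_m]$.
\item If $G\in L_r$, then $G^\Phi=\sum_\alpha\mu^\alpha(f_\alpha\circ U)\,t^\alpha$ lies in $L_r$. For $G^\Phi(y,t)=G(Uy,\tau t)$, and this vanishes for $(y,t)\in W$ with $y\in U^{-1}A_0$, since $\Phi W=W$.
\end{itemize}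
Fix $r$ with $L_r\ne0$, and choose $0\ne G\in L_r$ with the smallest number of nonzero coefficients. After scaling by an element of $K^*$, some coefficient $f_\beta$ equals $1$. In $G^\Phi-\mu^\beta G\in L_r$ the coefficient of $t^\beta$ is zero, and so is the coefficient of $t^\alpha$ whenever $f_\alpha=0$. By minimality $G^\Phi=\mu^\beta G$, that is, $f_\alpha\circ U=(\mu^\beta/\mu^\alpha)f_\alpha$ for all $\alpha$. If $f_\alpha\ne0$, the first paragraph gives $\mu^\alpha=\mu^\beta$, so $\alpha=\beta$. Thus $G=t^\beta$. Let $A_0$ be an open set as in the definition of $L_r$. The $U$-orbit of $y_0$ is dense, so $U^ny_0\in A_0$ for some $n$, and $t^\beta$ must vanish at $(U^ny_0,\tau^nq)\in W$. But all coordinates of $\tau^nq=(\mu_0^n:\dots:\mu_m^n)$ are nonzero, a contradiction.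
\end{proof}

\begin{proposition}\label{prop:alldim}
Let $1\le d\le N-2$. There are a smooth projective variety $X$ of dimension $N$, an automorphism $\sigma$ of $X$, and smooth closed subvarieties $Z,Y\subset X$ with $\dim Z=d$, such that $\sigma$ and $Z$ are in general position, but $\sigma^nZ$ and $Y$ fail to be transverse for every $n\in\mathbb Z$.
\end{proposition}

\begin{proof}
Let $m=N-d-2\ge0$, $S=\mathbb P^{d-1}\times E$, $F=A\times\mathbb P^m$, $X=S\times F$ and $\sigma=\operatorname{id}_S\times\Phi$. Then $\dim X=d+2+m=N$. With $w\in\mathbb P^{d-1}$, $s\in E$ and $t\in\mathbb P^m$ arbitrary, put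
\[
Z=\{(w,s,(P,s),q)\},\qquad Y=\{(w,s,(P,-s),t)\}.
\]
The variety $Z\cong S$ is the graph of $g(w,s)=((P,s),q)$ and has dimension $d$. All values of $g$ have dense $\Phi$-orbits by Lemma~\ref{lem:productdense}, so $\sigma$ and $Z$ are in general position by Proposition~\ref{prop:graph}.

The factor $\mathbb P^m$ is included in $Y\cong S\times\mathbb P^m$ so that the motion of $q$ under $\tau$ imposes no further condition. Let $n\in\mathbb Z$ and take $s$ as in Lemma~\ref{lem:mirror}. Then
\[
\sigma^nZ\cap Y\supseteq\mathbb P^{d-1}\times\{s\}\times\{((P,-s),\tau^nq)\},
\]
so $\sigma^nZ\cap Y$ has a component of dimension at least $d-1$. The smooth subvarieties $\sigma^nZ$ and $Y$ have codimensions $N-d$ and $N-(d+m)=2$. If they were transverse, Lemma~\ref{lem:excess} would bound the dimension of every component by $N-(N-d)-2=d-2$.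
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The last sentence of the theorem is Lemma~\ref{lem:easy} together with Proposition~\ref{prop:positive}. Consider the displayed statement. If $d=N$, then $Z=X$ is transverse to every closed subscheme, and both conditions hold. If $d=0$, then $Z$ is a point. If $d=N-1$, then $Z$ is an effective Cartier divisor, because the local rings of a smooth variety are unique factorization domains and so their height-one primes are principal. In these two cases the equivalence has just been proved. The remaining values are $1\le d\le N-2$, and for them Proposition~\ref{prop:alldim} shows that the statement is false.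
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGT}
J. P. Bell, D. Ghioca, T. J. Tucker,
\emph{The dynamical Mordell--Lang problem for \'etale maps},
Amer. J. Math. \textbf{132} (2010).

\bibitem{Sierra}
Susan J. Sierra,
\emph{Geometric idealizers},
arXiv:0809.3971 (2008).

\end{thebibliography}
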